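\title{A counterexample to Cigler's conjecture on permutation-like matrix groups}

\begin{abstract}
A group of complex $d\times d$ matrices is permutation-like if each of its elements is similar to a permutation matrix. Cigler conjectured that such a group is simultaneously similar to a group of permutation matrices whenever it contains a matrix similar to the permutation matrix of a $d$-cycle. We show that the conjecture is false in dimension $12(2^r-1)$ for every even $r\ge 10$, and in all multiples of these dimensions. The counterexample is a monomial group built from a Galois ring of characteristic $4$. We also show that the conjecture holds, in every dimension, when the cycle generates a normal subgroup.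
\end{abstract}

\section{Introduction}

A subgroup $G$ of $\mathrm{GL}_d(\mathbb C)$ is called a matrix group of dimension $d$. It is a \emph{permutation matrix group} if there is a single $Q\in\mathrm{GL}_d(\mathbb C)$ such that $Q^{-1}gQ$ is a permutation matrix for every $g\in G$. It is \emph{permutation-like} if for each $g\in G$ there is some $Q$, possibly depending on $g$, such that $Q^{-1}gQ$ is a permutation matrix. The first condition asks for a basis of $V=\mathbb C^d$ that $G$ permutes. Equivalently, $V\cong\mathbb C[\Omega]$ as $G$-modules, where $\mathbb C[\Omega]$ is the permutation module of a $G$-set $\Omega$ with $d$ points; recall that the number of orbits on $\Omega$ is the dimension of the fixed space $\mathbb C[\Omega]^G$. The second condition asks for such a basis only for each cyclic subgroup separately, and it is in general strictly weaker.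

\begin{example}\label{ex:eight}
Let $Y=(\mathbb Z/2)^3$ act diagonally on $V=\mathbb C^8$ through its eight characters, but with one nontrivial character $\chi_0$ replaced by the trivial one. An element $y\ne0$ has trace $0$ in the regular representation, hence trace $1-\chi_0(y)\in\{0,2\}$ on $V$. So the action is faithful, and $y$ has the eigenvalue $1$ at least as often as $-1$, which makes it similar to a product of disjoint transpositions. Suppose $V\cong\mathbb C[\Omega]$. Then $\Omega$ has two orbits, whose sizes are powers of $2$ with sum $8$, so both have size $4$. An orbit with stabilizer $\langle y\rangle$ affords the characters trivial on $y$. Some nontrivial character is trivial on both stabilizers and so occurs twice in $V$, which is not the case.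
\end{example}

One may hope that a single large element removes this freedom. A $d\times d$ matrix is a \emph{maximal cycle} if it is similar to the permutation matrix of a cycle of length $d$, that is, if its characteristic polynomial is $X^d-1$. Its eigenvalues are distinct, so it singles out $d$ lines, and for abelian groups it leaves no room at all.

\begin{example}\label{ex:abelian}
Let $G$ be abelian and permutation-like with a maximal cycle $c$. Then $G=\langle c\rangle$. Indeed, $g\in G$ commutes with a matrix with distinct eigenvalues, so $g=\sum_{x=0}^{d-1}\alpha_xc^x$. The trace of $c^{-x}g$ is $d\alpha_x$, and it counts fixed points of a permutation, so $\alpha_x\ge0$. The numbers $\sum_x\alpha_x$ and $\sum_x\alpha_xe^{2\pi ix/d}$ are eigenvalues of $g$, so both have modulus $1$. Equality in the triangle inequality leaves a single nonzero $\alpha_x$, equal to $1$.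
\end{example}

This suggests the following guess, which we take from Deng and Fan \cite{DF}.

\begin{quote}
\textbf{Conjecture} (Cigler). If a permutation-like matrix group contains a maximal cycle, then it is a permutation matrix group.
\end{quote}

We show that the conjecture is false.

\begin{theorem}\label{thm:A}
Let $r\ge10$ be even and $d=12(2^r-1)$. There is a finite permutation-like matrix group $G\le\mathrm{GL}_d(\mathbb C)$ which contains a maximal cycle but is not a permutation matrix group.
\end{theorem}

The smallest of these dimensions is $12\cdot1023=12276$.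

\begin{theorem}\label{thm:B}
If Cigler's conjecture fails in dimension $d$, then it fails in dimension $nd$ for every $n\ge1$. In particular, it fails in every dimension divisible by some $12(4^k-1)$ with $k\ge5$.
\end{theorem}

The argument of Example~\ref{ex:abelian} does extend beyond abelian groups.

\begin{theorem}\label{thm:C}
If a permutation-like matrix group of arbitrary dimension $d$ contains a maximal cycle $c$ with $\langle c\rangle$ normal, then it is a permutation matrix group.
\end{theorem}

Thus no maximal cycle in a counterexample generates a normal subgroup. The counterexample follows the pattern of Example~\ref{ex:eight}: we start from a genuine permutation group, change some characters of order $2$ in the action of a diagonal subgroup, and show that every single element has enough spare eigenvalues $\pm1$ to absorb the change. Section~\ref{sec:obstruction} explains which change to make, Sections~\ref{sec:group}--\ref{sec:sums} prove Theorem~\ref{thm:A}, and Sections~\ref{sec:B} and~\ref{sec:C} prove Theorems~\ref{thm:B} and~\ref{thm:C}. Throughout, $\omega=e^{2\pi i/3}$ and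 $\zeta=\omega i$, a primitive $12$th root of unity.

\section{Eigenvalues of permutation matrices}\label{sec:eigen}

A multiset of complex numbers is \emph{permutational} if it is the eigenvalue multiset of a permutation matrix. Matrices of finite order are diagonalizable, so an element of a finite matrix group is similar to a permutation matrix if and only if its eigenvalue multiset is permutational.

\begin{lemma}\label{lem:cyclic}
Let $g$ be an invertible operator on $V_1\oplus\dots\oplus V_\ell$ with $gV_j=V_{j+1}$ (indices modulo $\ell$), and suppose that $\Pi=g^\ell|_{V_1}$ is diagonalizable. Then the eigenvalues of $g$ are all the $\ell$-th roots of the eigenvalues of $\Pi$: each eigenvalue $\alpha$ of $\Pi$ contributes the $\ell$ roots of $X^\ell-\alpha$.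
\end{lemma}

\begin{proof}
If $\Pi x=\alpha x$, the span of $x,gx,\dots,g^{\ell-1}x$ is $g$-invariant, and $g$ has characteristic polynomial $X^\ell-\alpha$ on it. As $x$ runs through an eigenbasis of $\Pi$, these spans add up directly to the whole space.
\end{proof}

\begin{lemma}\label{lem:perm}
\begin{enumerate}
\item[(P1)] The multiplicity of a primitive $n$-th root of unity as an eigenvalue of a permutation matrix is the number of cycles of length divisible by $n$. The multiplicity of $1$ is the number of cycles.
\item[(P2)] If $W$ and $W'$ are permutational, so are the union $W\cup W'$ and the multiset $W\cdot W'$ of all products.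
\item[(P3)] For a finite abelian group $Y$ and $y\in Y$, the multiset of the values $\mu(y)$, where $\mu$ runs through the characters of $Y$, is permutational.
\item[(P4)] If $W$ is permutational, so is the multiset of all $\ell$-th roots of the elements of $W$.
\item[(P5)] A multiset of fourth roots of unity with multiplicities $\nu_1,\nu_{-1},\nu_i,\nu_{-i}$ is permutational if and only if $\nu_i=\nu_{-i}$ and $\nu_1\ge\nu_{-1}\ge\nu_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
A cycle of length $\ell$ contributes each $\ell$-th root of unity once, which gives (P1). For (P2) take the direct sum and the tensor product of permutation matrices. The multiset in (P3) is that of the translation by $y$ on $Y$, which has the eigenvector $\sum_{x}\overline{\mu(x)}\,x$ with eigenvalue $\mu(y)$. For (P4), let $\Pi$ be a permutation matrix with eigenvalues $W$ and apply Lemma~\ref{lem:cyclic} to the permutation matrix $(x_1,\dots,x_\ell)\mapsto(\Pi x_\ell,x_1,\dots,x_{\ell-1})$. In (P5) the conditions are necessary by (P1). If they hold, take $\nu_i$ cycles of length $4$, $\nu_{-1}-\nu_i$ of length $2$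 and $\nu_1-\nu_{-1}$ of length $1$.
\end{proof}

\begin{lemma}\label{lem:finite}
Let $G\le\mathrm{GL}(V)$ be permutation-like of dimension $d$, with character $\chi$. Then $G$ is finite and $\chi\ge0$. If $G$ contains a maximal cycle $c$, then $V^G=V^{\langle c\rangle}$ is one-dimensional.
\end{lemma}

\begin{proof}
Every element has order dividing $\mathrm{lcm}(1,\dots,d)$, and by Burnside's theorem a subgroup of $\mathrm{GL}_d(\mathbb C)$ of finite exponent is finite. The value $\chi(g)$ counts the fixed points of a permutation. Hence $\dim V^G=|G|^{-1}\sum_g\chi(g)\ge d/|G|>0$, while $V^G$ lies in the line $V^{\langle c\rangle}$.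
\end{proof}

\section{An obstruction and a twist}\label{sec:obstruction}

To prove that a group is not a permutation matrix group we need a property of permutation modules that single elements do not see. The following one links the different eigenspaces of a power of the cycle.

\begin{lemma}\label{lem:obstruction}
Let $G\le\mathrm{GL}(V)$ have dimension $12N$, let $c\in G$ be a maximal cycle and $z=c^N$. Let $M\le G$ be a subgroup that commutes with $z$ and acts trivially on the fixed space of $z$. If $G$ is a permutation matrix group, there are $N$ characters $\mu_1,\dots,\mu_N$ of $M$ such that for every $n$ the $\zeta^n$-eigenspace of $z$ is, as an $M$-module, the sum of the characters $\mu_1^n,\dots,\mu_N^n$.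
\end{lemma}

\begin{proof}
Let $V\cong\mathbb C[\Omega]$. By (P1), $c$ has one cycle on $\Omega$, so $z$ has $N$ orbits $\Delta_1,\dots,\Delta_N$, all of length $12$. The sums over these orbits lie in the fixed space of $z$, so $M$ fixes each of them and therefore preserves each $\Delta_j$. Let $v\in M$ and $x\in\Delta_j$, and write $vx=z^sx$. Then $vz^tx=z^tvx=z^sz^tx$, so $v$ acts on $\Delta_j$ as $z^{s}$. This defines a homomorphism $s_j\colon M\to\mathbb Z/12$; put $\mu_j=\zeta^{s_j}$. The $\zeta^n$-eigenspace of $z$ in $\mathbb C[\Delta_j]$ is a line, and $v$ acts on it by $(\zeta^n)^{s_j(v)}=\mu_j(v)^n$.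
\end{proof}

So the characters on the $\zeta$-eigenspace determine those on all others. Factor $\mu_j=\psi_j\varepsilon_j$ with $\psi_j^3=1$ and $\varepsilon_j^4=1$, and let $U_{k,m}$, for $(k,m)\in\mathbb Z/3\times\mathbb Z/4$, be the eigenspace on which $z=\omega^ki^m$. Since $\zeta^n=\omega^ni^n$, the lemma says that $U_{k,m}$ affords the characters $\psi_j^k\varepsilon_j^m$. The space $U_{1,1}$ records which $\psi$ is paired with which $\varepsilon$, and $U_{1,2}$ must then respect this pairing. Our group violates it: we index the characters by $j\in\mathbb Z/N$ and let $U_{1,2}$ and $U_{2,2}$ afford $\psi_j^k\varepsilon_{j+1}^2$ in place of $\psi_j^k\varepsilon_j^2$. Both spaces are changed together because an eigenvalue and its complex conjugate have the same multiplicity in a permutational multiset.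

Both prime factors of $12$ are needed for this twist to have an effect. With $4$ in place of $12$ there are no $\psi_j$, and replacing $\varepsilon_j^2$ by $\varepsilon_{j+1}^2$ only renumbers a multiset. With $6$ in place of $12$ and characters $\psi_j^k\delta_j^m$, $\delta_j^2=1$, replacing $\delta_j$ by $\delta_{j+1}$ for $k\ne0$ produces the multisets that belong to the new pairing $\mu_j=\psi_j\delta_{j+1}$, and nothing contradicts it.

It remains to choose $M$ so that no single element notices the twist. The cycle $c$ will normalize $M$ and induce an automorphism $\tau$ that shifts $j$ to $j+1$. Two properties are needed.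
\begin{enumerate}
\item[(i)] An element $g\in c^nM$ outside $M$ is controlled by a power $g^\ell\in M$, which is fixed by $\tau^n$. The twist is invisible to $g$ if all $\varepsilon_j$ agree on the fixed points of $\tau^n$, for $0<n<N$.
\item[(ii)] For $v\in M$ the twist does change the eigenvalues. They stay permutational if the values $\varepsilon_j(v)$ are well distributed among the fourth roots of unity.
\end{enumerate}
Since the $\varepsilon_j$ have order $4$, (i) suggests taking for $\tau$ the multiplication by an element $\xi$ of order $N$ in a ring of characteristic $4$ in which all $\xi^n-1$, $0<n<N$, are units. Then (ii) becomes an estimate for character sums.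

\section{A Galois ring and the group}\label{sec:group}

Let $r\ge2$ be even, $q=2^r$ and $N=q-1$. Then $3\mid N$; put $h=N/3$. The hypothesis $r\ge10$ is not needed before Lemma~\ref{lem:final}.

Let $f\in(\mathbb Z/4)[X]$ be a monic lift of an irreducible polynomial of degree $r$ over $\mathbb F_2$, and let $R=(\mathbb Z/4)[X]/(f)$. Then $(R,+)\cong(\mathbb Z/4)^r$ with basis $1,X,\dots,X^{r-1}$, so $|R|=q^2$, $|2R|=q$, $R/2R=\mathbb F_q$, and $2y=0$ if and only if $y\in2R$. Let $\lambda\colon R\to\mathbb Z/4$ be the coefficient of $1$ in this basis, and put $\theta_\beta(x)=i^{\lambda(\beta x)}$ for $\beta,x\in R$.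

\begin{lemma}\label{lem:ring}
\begin{enumerate}
\item[(a)] Every element outside $2R$ is a unit, and the ideals of $R$ are $0$, $2R$, $R$.
\item[(b)] $R^*$ has a cyclic subgroup $T=\langle\xi\rangle$ of order $N$ that maps isomorphically onto $\mathbb F_q^*$, and $R^*=T\times(1+2R)$. For distinct $x,y\in T$ the difference $x-y$ is a unit and $2x\ne2y$. Also $-1\notin T$.
\item[(c)] The $\theta_\beta$, $\beta\in R$, are pairwise distinct characters of $(R,+)$, and
\begin{equation}\label{eq:orth}
\sum_{\beta\in R}i^{\lambda(\beta x)}=\begin{cases}q^2,&x=0,\\ 0,&x\ne0.\end{cases}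
\end{equation}
\item[(d)] If $\lambda(\beta x)=0$ for all $x\in T$, then $\beta=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $y\notin2R$, there is $y'$ with $yy'=1+2t$, and $(1+2t)^2=1$. An ideal not inside $2R$ thus contains a unit. A nonzero ideal inside $2R$ contains $2y$ with $y\notin2R$, hence $2$.

(b) The reduction $R^*\to\mathbb F_q^*$ is onto by (a), with kernel $1+2R$ of order $q$. As $q$ and $N$ are coprime, the abelian group $R^*$ is the direct product of $1+2R$ and its unique subgroup $T$ of order $N$, which maps isomorphically onto the cyclic group $\mathbb F_q^*$. Distinct $x,y\in T$ are incongruent modulo $2R$, which gives the next two claims. Finally $-1$ is a nontrivial element of $1+2R$.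

(c) If $\theta_\beta=1$, the ideal $\beta R$ lies in $\ker\lambda$. Since $\lambda(2)=2\ne0$, part (a) gives $\beta=0$. As $\theta_\beta\overline{\theta_{\beta'}}=\theta_{\beta-\beta'}$, the characters are distinct, and \eqref{eq:orth} is the sum of the character $\theta_x$ over $R$.

(d) The additive span $\Sigma$ of $T$ satisfies $\Sigma+2R=R$. Multiplying by $2$ gives $2R=2\Sigma\subseteq\Sigma$, so $\Sigma=R$. Hence $\theta_\beta=1$ and $\beta=0$.
\end{proof}

Let $M=R\times\mathbb Z/4\times(\mathbb Z/3)^3$, with elements $v=(\beta,\gamma,u)$, $u=(u_a)_{a\in\mathbb Z/3}$. For $j\in\mathbb Z/N$ write $u_j=u_{j\bmod 3}$; this is where $3\mid N$, that is, $r$ even, is needed. Define characters of $M$ and an automorphism $\tau$ by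
\[
\varepsilon_j(v)=i^{\lambda(\beta\xi^j)+\gamma},\qquad \psi_j(v)=\omega^{u_j},\qquad \tau(\beta,\gamma,(u_a)_a)=(\xi\beta,\gamma,(u_{a+1})_a).
\]
Then $\varepsilon_j\circ\tau=\varepsilon_{j+1}$ and $\psi_j\circ\tau=\psi_{j+1}$. Let $V=\bigoplus U_{k,m}$ over $(k,m)\in\mathbb Z/3\times\mathbb Z/4$, where $U_{k,m}$ has a basis $e_j=e_j^{k,m}$, $j\in\mathbb Z/N$. Thus $\dim V=12N=d$. Let $v\in M$ act on $U_{k,m}$ by $ve_j=\rho_j^{k,m}(v)e_j$, where
\[
\rho_j^{k,m}=\begin{cases}\psi_j^k\,\varepsilon_{j+1}^2,&k\ne0\text{ and }m=2,\\[2pt] \psi_j^k\,\varepsilon_j^m,&\text{otherwise,}\end{cases}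
\]
and let $c$ act on $U_{k,m}$ by $ce_j=e_{j-1}$ for $j\ne0$ and $ce_0=\omega^ki^m e_{-1}$.

The action of $M$ is faithful. If $v=(\beta,\gamma,u)$ acts trivially, then $U_{1,0}$ gives $u=0$ and $U_{0,1}$ gives $\lambda(\beta\xi^j)=-\gamma$ for all $j$. Subtracting consecutive equations, $\lambda(\beta(\xi-1)\xi^j)=0$ for all $j$, so $\beta(\xi-1)=0$ by Lemma~\ref{lem:ring}(d), and $\beta=0$, $\gamma=0$ because $\xi-1$ is a unit. We regard $M$ as a subgroup of $\mathrm{GL}(V)$.

Since $c^{-1}e_j$ is a multiple of $e_{j+1}$, we have $cvc^{-1}e_j=\rho_{j+1}^{k,m}(v)e_j=\rho^{k,m}_j(\tau v)e_j$, that is, $cvc^{-1}=\tau(v)$. Next, $c^N$ is the scalar $\omega^ki^m$ on $U_{k,m}$. So is $z=(0,1,(1,1,1))\in M$, because $\psi_j(z)=\omega$ and $\varepsilon_j(z)=i$ for all $j$. Thus $c$ normalizes $M$ and $c^N=z\in M$, so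
\[
G=\langle M,c\rangle=\bigcup_{0\le n<N}c^nM
\]
is a finite group.

\begin{remark}
Without the twist, that is, with $\rho_j^{k,m}=\psi_j^k\varepsilon_j^m$ for all $(k,m)$, this construction gives a permutation matrix group. Write $\psi_j\varepsilon_j=\zeta^{s_j}$, let $v$ act on $\mathbb Z/N\times\mathbb Z/12$ by $(j,y)\mapsto(j,y+s_j(v))$, and let $c$ send $(j,y)$ to $(j-1,y)$ for $j\neq0$ and $(0,y)$ to $(-1,y+1)$. The vectors $\sum_y\zeta^{-ny}(j,y)$ transform like $e_j^{k,m}$ with $n\equiv k\pmod 3$, $n\equiv m\pmod 4$.
\end{remark}

\begin{proposition}\label{prop:easy}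
For every even $r\ge2$:
\begin{enumerate}
\item[(a)] $c$ is a maximal cycle;
\item[(b)] $G$ is not a permutation matrix group;
\item[(c)] every element of $G$ outside $M$ is similar to a permutation matrix.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:cyclic}, $c$ has characteristic polynomial $X^N-\omega^ki^m$ on $U_{k,m}$. The numbers $\omega^ki^m$ are the twelve $12$th roots of unity, so the product is $X^{12N}-1$.

(b) The $U_{k,m}$ are the eigenspaces of $z$, and $M$ commutes with $z$ and acts trivially on $U_{0,0}$. Suppose that $G$ is a permutation matrix group and take $\mu_1,\dots,\mu_N$ as in Lemma~\ref{lem:obstruction}. The $\zeta$-eigenspace is $U_{1,1}$, so these characters are the $\psi_j\varepsilon_j$ in some order. The $\zeta^{10}$-eigenspace is $U_{1,2}$, since $\zeta^{10}=\omega i^2$. By the lemma it affords the characters $(\psi_j\varepsilon_j)^{10}=\psi_j\varepsilon_j^2$, and by construction the characters $\psi_j\varepsilon_{j+1}^2$. Hence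
\[
\{\psi_j\varepsilon_j^2\}_{j\in\mathbb Z/N}=\{\psi_{j-1}\varepsilon_j^2\}_{j\in\mathbb Z/N}\quad\text{as multisets.}
\]
On the subgroup $R\le M$ the $\psi_j$ are trivial and $\varepsilon_j^2$ restricts to $\theta_{2\xi^j}$. These restrictions are pairwise distinct by Lemma~\ref{lem:ring}(b),(c). Comparing the members that restrict to $\theta_{2\xi}$ gives $\psi_1\varepsilon_1^2=\psi_0\varepsilon_1^2$, whereas $\psi_1\ne\psi_0$.

(c) Let $g=c^nv$ with $0<n<N$ and $v\in M$, and let $\ell$ be the order of $n$ in $\mathbb Z/N$. In each $U_{k,m}$, $g$ maps the line $\mathbb Ce_j$ to $\mathbb Ce_{j-n}$, so it permutes the lines in cycles of length $\ell$, indexed by the cosets of $\langle n\rangle$ in $\mathbb Z/N$. Since $N\mid n\ell$, the element $w=g^\ell$ lies in $c^{n\ell}M=M$; write $w=(\beta,\gamma,u)$. As $M$ is abelian, $w=gwg^{-1}=\tau^n(w)$, that is, $(\xi^n-1)\beta=0$ and $u_{j+n}=u_j$. The element $\xi^n-1$ is a unit, so $\beta=0$ and $\varepsilon_j(w)=i^\gamma$ for all $j$. This is property (i): $\rho_j^{k,m}(w)=\omega^{ku_j}i^{m\gamma}$ for \emph{all} $(k,m)$, twisted or not.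

Fix a coset of $\langle n\rangle$, and let $x$ be the constant value of $u_j$ on it. By Lemma~\ref{lem:cyclic}, the eigenvalues of $g$ on the corresponding cycle of lines in $U_{k,m}$ are the $\ell$-th roots of $\omega^{kx}i^{m\gamma}$. As $(k,m)$ varies, the numbers $\omega^{kx}i^{m\gamma}$ are the values of the characters of $\mathbb Z/3\times\mathbb Z/4$ at $(x,\gamma)$. By (P3) and (P4) the contribution of the coset is permutational, and by (P2) so is the union over all cosets.
\end{proof}

The subgroup $\langle c\rangle$ is not normal in $G$: for $v=(1,0,0)$ the commutator $vcv^{-1}c^{-1}=(1-\xi,0,0)$ lies in $M$ but not in $M\cap\langle c\rangle=\langle z\rangle$.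

\section{The diagonal elements}\label{sec:diagonal}

Fix $v=(\beta,\gamma,u)\in M$ and put $\kappa_j=\lambda(\beta\xi^j)+\gamma\in\mathbb Z/4$, so that $\varepsilon_j(v)=i^{\kappa_j}$. We first remove the cube roots of unity. For $a\in\mathbb Z/3$ let $J_a=\{j\in\mathbb Z/N: j\equiv a\bmod3\}$, a set of size $h$, and define the multisets
\[
\Phi_j=\{1,\ i^{\kappa_j},\ i^{-\kappa_j},\ (-1)^{\kappa_{j+1}}\},\qquad W_a=\bigcup_{j\in J_a}\Phi_j .
\]
For $k\ne0$ the eigenvalues of $v$ on $e_j^{k,0},\dots,e_j^{k,3}$ form $\omega^{ku_j}\Phi_j$, so those on $\bigoplus_mU_{k,m}$ form $\bigcup_a\omega^{ku_a}W_a$. For $k=0$ they form $\bigcup_j\{1,i^{\kappa_j},(-1)^{\kappa_j},i^{-\kappa_j}\}$, and this equals $\bigcup_aW_a$, because the signs $(-1)^{\kappa_j}$ and $(-1)^{\kappa_{j+1}}$, $j\in\mathbb Z/N$, form the same multiset. So the eigenvalue multiset of $v$ on $V$ is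
\begin{equation}\label{eq:eigen}
\bigcup_{a\in\mathbb Z/3}\{1,\omega^{u_a},\omega^{2u_a}\}\cdot W_a .
\end{equation}
By (P3) and (P2), it suffices to show that each $W_a$ is permutational. The eigenvalues $i$ and $-i$ occur equally often in each $\Phi_j$, so by (P5) we need $\nu_1-\nu_{-1}\ge0$ and $\nu_{-1}-\nu_i\ge0$ for $W_a$. These differences are additive, and a single $\Phi_j$ has one of six types.
\begin{center}
\begin{tabular}{cc|c|cc}
$\kappa_j$&$\kappa_{j+1}$&$\Phi_j$&$\nu_1-\nu_{-1}$&$\nu_{-1}-\nu_i$\\ \hline
$0$&even&$1,1,1,1$&$4$&$0$\\
$0$&odd&$1,1,1,-1$&$2$&$1$\\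
$2$&even&$1,-1,-1,1$&$0$&$2$\\
$2$&odd&$1,-1,-1,-1$&$-2$&$3$\\
odd&even&$1,i,-i,1$&$2$&$-1$\\
odd&odd&$1,i,-i,-1$&$0$&$0$
\end{tabular}
\end{center}
Two types have a deficit, which the other indices in $J_a$ must make up. For instance, $\{1,i,-i,1\}\cup\{1,-1,-1,1\}$ belongs to a permutation with cycle lengths $4,2,1,1$. When $J_a$ is too small this fails.

\begin{example}\label{ex:r2}
Let $r=2$, so $N=3$, $h=1$, $d=36$. Take $f=X^2+X+1$, which divides $X^3-1$, and $\xi=X$. For $v=(1,0,(1,0,0))$ we have $\kappa_0=\lambda(1)=1$ and $\kappa_1=\lambda(X)=0$, so $W_0=\{1,i,-i,1\}$. In \eqref{eq:eigen} the primitive $12$th root $\omega i$ occurs once and the primitive $6$th root $-\omega$ does not occur. A cycle of length divisible by $12$ has length divisible by $6$, so by (P1) the multiset is not permutational. For $r=2$ the group has all the properties of Proposition~\ref{prop:easy} but is not permutation-like.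
\end{example}

Fix $a$. Let $n_0$, $n_2$, $n_{\mathrm{odd}}$ count the $j\in J_a$ with $\kappa_j=0$, $\kappa_j=2$, $\kappa_j$ odd, and let $n'_{\mathrm{odd}}$ count the $j\in J_a$ with $\kappa_{j+1}$ odd. The formulas
\[
\nu_1-\nu_{-1}=4n_0+2(n_{\mathrm{odd}}-n'_{\mathrm{odd}}),\qquad \nu_{-1}-\nu_i=2n_2-(n_{\mathrm{odd}}-n'_{\mathrm{odd}})
\]
hold for each row of the table, hence for $W_a$. So $W_a$ is permutational as soon as
\begin{equation}\label{eq:room}
|n_{\mathrm{odd}}-n'_{\mathrm{odd}}|\le2\min(n_0,n_2).
\end{equation}
If $\beta\in2R$, then all $\kappa_j\equiv\gamma\pmod2$, the left side is $0$, and \eqref{eq:room} holds. If $\beta$ is a unit and the $\kappa_j$ were exactly equidistributed on $J_a$ and $J_{a+1}$, the two sides would be $0$ and $h/2$. To measure the deviation let $H=\langle\xi^3\rangle$, of order $h$, let $H_a=\xi^aH=\{\xi^j:j\in J_a\}$, and put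
\[
E_a(\beta)=\sum_{x\in H_a}i^{\lambda(\beta x)},\qquad F_a(\beta)=\sum_{x\in H_a}(-1)^{\lambda(\beta x)}\in\mathbb Z .
\]
For $\kappa\in\mathbb Z/4$, the indicators of $\kappa=0$ and $\kappa=2$ are $\frac14(1\pm2\,\mathrm{Re}\,i^\kappa+(-1)^\kappa)$, and the indicator of $\kappa$ odd is $\frac12(1-(-1)^\kappa)$. Summing over $J_a$, and omitting the argument $\beta$,
\begin{align*}
n_0,\,n_2&=\tfrac14\bigl(h\pm2\,\mathrm{Re}(i^\gamma E_a)+(-1)^\gamma F_a\bigr)\ge\tfrac14\bigl(h-2|E_a|-|F_a|\bigr),\\
n_{\mathrm{odd}}&=\tfrac12\bigl(h-(-1)^\gamma F_a\bigr),\qquad n'_{\mathrm{odd}}=\tfrac12\bigl(h-(-1)^\gamma F_{a+1}\bigr).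
\end{align*}
The left side of \eqref{eq:room} is at most $\frac12(|F_a|+|F_{a+1}|)$ and the right side is at least $\frac12(h-2|E_a|-|F_a|)$. Therefore \eqref{eq:room} follows from
\begin{equation}\label{eq:need}
2|F_a(\beta)|+|F_{a+1}(\beta)|+2|E_a(\beta)|\le h\qquad(\beta\in R^*,\ a\in\mathbb Z/3).
\end{equation}

\section{Two character sum estimates}\label{sec:sums}

We bound $E_a$ and $F_a$ by moments: \eqref{eq:orth} evaluates the sum of a power of $|E_0(\beta)|$ over all $\beta$, and each value is repeated many times. Note that $E_a(\beta)=E_0(\beta\xi^a)$ and $F_a(\beta)=F_0(\beta\xi^a)$, and that $E_0$ and $F_0$ are unchanged when $\beta$ is multiplied by an element of $H$. The function $F_0$ depends only on $\beta$ modulo $2$, so its values repeat $qh$ times and the second moment suffices. For $|E_0|$ we have only $2h$ repetitions; the second moment $q^2h$ then gives $|E_0|^2\le q^2/2$, which is weaker than the trivial bound $h^2$. We need the fourth moment, and hence the solutions of $x_1+x_2=x_3+x_4$ in $T$.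

\begin{lemma}\label{lem:sidon}
If $x_1+x_2=x_3+x_4$ with $x_1,\dots,x_4\in T$, then $\{x_1,x_2\}=\{x_3,x_4\}$ as multisets.
\end{lemma}

\begin{proof}
Since $N$ is odd, $x_t=y_t^2$ with $y_t\in T$. Modulo $2$ we have $(y_1+y_2)^2\equiv x_1+x_2=x_3+x_4\equiv(y_3+y_4)^2$, and squaring is injective on $\mathbb F_q$, so $y_1+y_2\equiv y_3+y_4$. Elements congruent modulo $2$ have equal squares in $R$, since $(b+2t)^2=b^2$. Hence $x_1+x_2+2y_1y_2=x_3+x_4+2y_3y_4$, so $2y_1y_2=2y_3y_4$ and $y_1y_2\equiv y_3y_4\pmod 2$. The reductions of $y_1,y_2$ and of $y_3,y_4$ have the same sum and product in the field $\mathbb F_q$, so they are the roots of the same quadratic. Reduction is injective on $T$, so $\{y_1,y_2\}=\{y_3,y_4\}$.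
\end{proof}

\begin{lemma}\label{lem:moments}
For $\beta\in R^*$ we have $F_0(\beta)^2+F_1(\beta)^2+F_2(\beta)^2=q-h$ and $|E_a(\beta)|^4<q^2h$ for all $a$.
\end{lemma}

\begin{proof}
Write $(-1)^{\lambda(bx)}=i^{\lambda(2bx)}$. By \eqref{eq:orth} and Lemma~\ref{lem:ring}(b),
\[
\sum_{b\in R}F_0(b)^2=q^2\,\#\{(x,y)\in H^2:2(x-y)=0\}=q^2h .
\]
On the $q$ elements of $2R$ we have $F_0=h$. Every unit is uniquely $b=\beta\xi^ayt$ with $a\in\{0,1,2\}$, $y\in H$, $t\in1+2R$, and then $F_0(b)=F_a(\beta)$. Hence $q^2h=qh^2+qh\sum_aF_a(\beta)^2$, which is the first claim.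

By \eqref{eq:orth}, $\sum_{b\in R}|E_0(b)|^4$ is $q^2$ times the number of solutions of $x_1+x_2=x_3+x_4$ in $H$. By Lemma~\ref{lem:sidon} this number is $2h(h-1)+h<2h^2$. For a unit $b$ the $2h$ elements $\pm by$, $y\in H$, are distinct because $-1\notin T$, and $|E_0|$ takes the same value at all of them because $E_0(-b)=\overline{E_0(b)}$. So $2h|E_0(b)|^4<2q^2h^2$. Take $b=\beta\xi^a$.
\end{proof}

\begin{lemma}\label{lem:final}
If $r\ge10$, then \eqref{eq:need} holds.
\end{lemma}

\begin{proof}
By the Cauchy--Schwarz inequality and Lemma~\ref{lem:moments}, the left side of \eqref{eq:need} is at most $\sqrt{5(q-h)}+2(q^2h)^{1/4}$. Write $q=1024s$ with $s\ge1$. Then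
\[
h=\frac{1024s-1}{3}\ge341s,\qquad q-h=\frac{2048s+1}{3}\le683s,\qquad h<\frac{1024s}{3}<(4.3)^4s .
\]
Therefore $2(q^2h)^{1/4}<2\cdot32\cdot4.3\,s^{3/4}\le275.2s$ and $\sqrt{5(q-h)}\le\sqrt{3415s}\le58.5s$. The sum is less than $334s<341s\le h$.
\end{proof}

For $r=8$ this estimate is too weak: $h=85$ and $2(q^2h)^{1/4}=32\cdot85^{1/4}>96$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $r\ge10$ be even. By Lemma~\ref{lem:final} and Section~\ref{sec:diagonal}, every element of $M$ is similar to a permutation matrix. Proposition~\ref{prop:easy} supplies the rest.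
\end{proof}

\section{Multiples of a bad dimension}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $G\le\mathrm{GL}(V)$ be a counterexample of dimension $d$ with maximal cycle $c$; it is finite by Lemma~\ref{lem:finite}. Let $\Gamma\le\mathrm{GL}(V^n)$ be generated by the block diagonal group $G^n$ and the cyclic shift $\sigma$ of the $n$ blocks. As $\sigma$ normalizes $G^n$, the elements of $\Gamma$ are the products $(g_1,\dots,g_n)\sigma^j$, and $\Gamma$ is finite.

\emph{$\Gamma$ is permutation-like.} An element $\phi\in\Gamma$ permutes the blocks. On a cycle of $\ell$ blocks, $\phi^\ell$ restricted to one block is the product $\Pi\in G$ of the $g$'s around the cycle. By Lemma~\ref{lem:cyclic} the eigenvalues of $\phi$ there are the $\ell$-th roots of those of $\Pi$, which are permutational by (P4). Now use (P2).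

\emph{$\Gamma$ contains a maximal cycle.} For $\phi=(c,1,\dots,1)\sigma$ there is one cycle of $n$ blocks and $\Pi=c$. The $n$-th roots of the $d$-th roots of unity are the $nd$-th roots of unity, each once.

\emph{$\Gamma$ is not a permutation matrix group.} Suppose $V^n\cong\mathbb C[\Omega]$ for a $\Gamma$-set $\Omega$, and restrict to $G=G\times1\times\dots\times1$. Then $\mathbb C[\Omega]$ is the sum of $V$ and $(n-1)d$ trivial modules. Since $\dim V^G=1$ by Lemma~\ref{lem:finite}, $G$ has $1+(n-1)d$ orbits on the $nd$ points of $\Omega$. The element $c$ has a primitive $d$-th root of unity as an eigenvalue, so by (P1) it has a cycle of length at least $d$. The $G$-orbit $\Omega_1$ containing it has at least $d$ points, and the other $(n-1)d$ orbits have at least one point each. The total is $nd$, so $|\Omega_1|=d$ and the other orbits are fixed points. Canceling the trivial characters, $V$ and $\mathbb C[\Omega_1]$ have the same character, so they are isomorphic. This contradicts the choice of $G$.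

The last sentence of the theorem follows from Theorem~\ref{thm:A} with $r=2k$.
\end{proof}

\section{Groups in which the cycle is normal}\label{sec:C}

Let $G\le\mathrm{GL}(V)$ be permutation-like of dimension $d>1$ with character $\chi$, and let $C=\langle c\rangle$ be normal, $c$ a maximal cycle. (For $d=1$ the group is trivial.) By Lemma~\ref{lem:finite}, $G$ is finite, $\chi\ge0$, and $V^G=V^C$ is a line. If $G$ permuted a basis, $C$ would act regularly on it, and a point stabilizer $K$ would be a complement to $C$ consisting of elements with a fixed point. So we study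
\[
S=\{g\in G:\chi(g)\ne0\}
\]
and look for a complement inside $S$.

We write $C\cong\mathbb Z/d$ additively, so that $(x+y)g=xyg$ for $x,y\in C$, $g\in G$. Define $a\colon G\to(\mathbb Z/d)^*$ by $gxg^{-1}=a(g)x$, and let $A=a(G)$, an abelian group. We say that $g$ lies \emph{over} $\alpha=a(g)$. The space $V$ is the sum of the eigenlines $L_\mu$ of $C$, one for each character $\mu$ of $C$. Normality is used as follows: $g$ permutes these lines, $gL_\mu=L_{\mu'}$ with $\mu'(x)=\mu(a(g)^{-1}x)$. So $g$ preserves $L_\mu$ if and only if $\mu$ is trivial on $(a(g)-1)C$. Let $\Lambda_g$ be the set of these $\mu$, and let $\eta_\mu(g)$ be the scalar by which $g$ acts on $L_\mu$, $\mu\in\Lambda_g$. Recall that the characters trivial on a subgroup $Y\le C$ are the characters of $C/Y$, and that their common kernel is $Y$.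

\subsection*{The elements of nonzero trace}

\begin{lemma}\label{lem:S}
\begin{enumerate}
\item[(S1)] For every $g\in G$ there is $s\in S$ with $S\cap Cg=(a(g)-1)C\cdot s$, and $\chi=|C/(a(g)-1)C|$ on this set.
\item[(S2)] If $s\in S$, then $\eta_\mu(s)=1$ for all $\mu\in\Lambda_s$. The only element of $S$ over $1$ is $1$, and $\ker a=C$.
\item[(S3)] $S$ is closed under conjugation and under powers.
\item[(S4)] If $s,t\in S$, then $st=xs'$ with $s'\in S$ and $x\in(a(s)-1)C+(a(t)-1)C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(S1) This is Example~\ref{ex:abelian} on the quotient $D=C/(a(g)-1)C$, whose characters form $\Lambda_g$. For $x\in C$ the element $xg$ permutes the lines as $g$ does, so $\chi(xg)=\sum_{\mu\in\Lambda_g}\mu(x)\eta_\mu(g)$. Thus $F(x)=\chi(xg)/|D|\ge0$ is a function on $D$, and orthogonality of characters gives $\sum_{x\in D}F(x)\overline{\mu(x)}=\eta_\mu(g)$ for $\mu\in\Lambda_g$. The right side has modulus $1$, and for the trivial character it equals $1$ because $L_1=V^G$. So $|\sum F\overline\mu|=\sum F=1$, and equality in the triangle inequality makes each $\mu$ constant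 on the support of $F$. The characters of $D$ separate points, so $F$ is the indicator of one point $x_0\in D$. Take $s=x_0g$ for a lift of $x_0$ to $C$.

(S2) For $g=s\in S$ we have $F(0)\ne0$, so $x_0=0$ and $\eta_\mu(s)=\overline{\mu(0)}=1$. If $a(s)=1$, then $s$ acts trivially on all lines, so $s=1$. If $a(g)=1$, the element $s\in Cg$ of (S1) is therefore $1$, and $g\in C$.

(S3) The character is a class function. If $s$ is similar to a permutation with a fixed point, its powers fix that point, so $\chi(s^n)\ge\chi(s)>0$.

(S4) By (S1), $st=xs'$ with $x\in C$, $s'\in S$. If $\mu\in\Lambda_s\cap\Lambda_t$, then $st$ and $s'$ preserve $L_\mu$, and (S2) gives $1=\eta_\mu(s)\eta_\mu(t)=\mu(x)\eta_\mu(s')=\mu(x)$. The set $\Lambda_s\cap\Lambda_t$ consists of the characters trivial on $(a(s)-1)C+(a(t)-1)C$, so $x$ lies in this subgroup.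
\end{proof}

The permutation-like hypothesis enters only through Lemma~\ref{lem:finite} and (S3). By (S2), $A\cong G/C$, and by (S1) the elements of $S$ over $\alpha\in A$ form one coset of $(\alpha-1)C$.

\begin{lemma}\label{lem:complement}
If a subgroup $K\subseteq S$ maps onto $A$, then $G$ is a permutation matrix group.
\end{lemma}

\begin{proof}
We have $KC=G$, and $K\cap C=1$ by (S2). Identify $G/K$ with $C$ by $y\mapsto yK$. Then $xk$, with $x\in C$ and $k\in K$, acts by $y\mapsto x+a(k)y$. Its fixed points are the solutions of $(1-a(k))y=x$. There are none unless $x\in(a(k)-1)C$, and in that case their number is the order of the kernel of $a(k)-1$, which is $|C/(a(k)-1)C|$. Since $k\in S$, (S1) gives $S\cap Ck=(a(k)-1)C\cdot k$ and shows that $\chi(xk)$ has the same values. So $V\cong\mathbb C[G/K]$.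
\end{proof}

The condition $K\subseteq S$ matters. For the dihedral group of order $8$ acting on the vertices of a square, the four reflections lie over $-1$, and $S$ contains only the two diagonal ones, a coset of $2C$ on which $\chi=2$. A complement generated by one of the other reflections, which have $\chi=0$, has a different permutation character.

If $A$ is cyclic, we are done: take $s\in S$ over a generator and $K=\langle s\rangle$, which lies in $S$ by (S3). In general $S$ is not known to be closed under products, and (S4) only bounds the defect. We pass to prime powers, where the automorphism group is cyclic or nearly so.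

\subsection*{Reduction to one prime}

Let $C=\bigoplus_pC_p$ be the Sylow decomposition, $C_{p'}=\bigoplus_{p_1\ne p}C_{p_1}$, which is normal in $G$, and $E_p=G/C_{p'}$. Then $E_p$ maps onto $A$ with kernel (the image of) $C_p$. Let $S_p$ be the image of $S$ in $E_p$. The fiber product of the $E_p$ over $A$ is the group of tuples $(g_p)_p$ whose entries lie over the same element of $A$; it has order $|A|\prod_p|C_p|=|G|$. The natural map from $G$ to it is injective because $\bigcap_pC_{p'}=0$, so it is an isomorphism. Let $s\in S$ lie over $\alpha$, with images $s_p$. Over $\alpha$, the set $S_p$ is the image $(\alpha-1)C_p\cdot s_p$ of $(\alpha-1)C\cdot s$. Since $(\alpha-1)C=\bigoplus_p(\alpha-1)C_p$, an element $xs$ lies in $S$ if and only if its image lies in $S_p$ for every $p$.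

It therefore suffices to find for each $p$ a subgroup $K_p\subseteq S_p$ of $E_p$ mapping onto $A$: the tuples with entries in the $K_p$ form a subgroup $K\subseteq S$ mapping onto $A$, and Lemma~\ref{lem:complement} applies.

Fix $p$ and let $P=C_p\cong\mathbb Z/p^k$. Lifting to $S$ and projecting back, we see that $S_p$ is closed under conjugation and powers, that it is a coset of $(\alpha-1)P$ over each $\alpha$, and that (S4) holds for $S_p$ with $P$ in place of $C$. Let $B$ be the kernel of $A\to(\mathbb Z/p^k)^*$. Over $\beta\in B$ the set $S_p$ is a single element $b(\beta)$. By (S4), $b(\beta)b(\beta')\in S_p$, so $b$ is a homomorphism and $B_0=b(B)$ is a subgroup. It has two properties.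
\begin{enumerate}
\item[(B1)] $B_0$ is central in $E_p$. Indeed, a conjugate of $b(\beta)$ lies in $S_p$, and over $\beta$ because $A$ is abelian.
\item[(B2)] $S_pB_0=S_p$. Indeed, for $s\in S_p$ over $\alpha$, (S4) gives $s\,b(\beta)=xs'$ with $x\in(\alpha-1)P$ and $s'\in S_p$ over $\alpha\beta$, where $S_p$ is a coset of $(\alpha\beta-1)P=(\alpha-1)P$.
\end{enumerate}

If $A/B$ is cyclic, let $\alpha\in A$ generate it and let $s\in S_p$ lie over $\alpha$. Then $K_p=\langle s\rangle B_0$ is a subgroup by (B1), maps onto $A$, and lies in $S_p$ by closure under powers and (B2).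

\subsection*{The noncyclic case}

Suppose that $A/B\le(\mathbb Z/p^k)^*$ is not cyclic. The group $(\mathbb Z/p^k)^*$ is cyclic unless $p=2$ and $k\ge3$, and then it is $\{\pm1\}\times\langle5\rangle$, where $\langle5\rangle$ consists of the classes $\equiv1\pmod4$. A subgroup without $-1$ projects injectively to $\langle5\rangle$ and is cyclic. Hence $-1\in A/B$, and $A/B=\{\pm1\}\times\langle a\rangle$ with $a\equiv1\pmod4$. Choose $\alpha,\delta\in A$ acting on $P$ as $a$ and $-1$, and $s,t\in S_2$ over them. We want $K_2=\langle s,t\rangle B_0$, but $s$ and $t$ need not commute. Over $\delta$ the set $S_2$ is the coset $2P\cdot t$, and we use this freedom to correct $t$. Two facts hold for every $t'\in S_2$ over $\delta$.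
\begin{enumerate}
\item[(T1)] $t'^2\in B_0$, because it lies in $S_2$ over $\delta^2\in B$.
\item[(T2)] $s^nt'\in S_2$ for all $n$. By (S4), $s^nt'=xs'$ with $s'\in S_2$ and $x\in(a^n-1)P+2P=2P$. Over $\alpha^n\delta$ the set $S_2$ is a coset of $(-a^n-1)P$, which is $2P$ since $a^n+1\equiv2\pmod4$.
\end{enumerate}

The conjugate $tst^{-1}$ lies in $S_2$ over $\alpha$, so $tst^{-1}=ys$ with $y\in(a-1)P$. Replacing $t$ by $t'=xt$ with $x\in P$ gives
\begin{equation}\label{eq:correct}
t'st'^{-1}=x\,y\,(sx^{-1}s^{-1})\,s=(x+y-ax)\,s=\bigl(y-(a-1)x\bigr)s .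
\end{equation}
Only $x\in2P$ keeps $t'$ in $S_2$, so we need the stronger statement $y\in2(a-1)P$. It comes from closure under squaring. We have
\[
(st)^2=s\,(tst^{-1})\,t^2=s\,y\,s\,t^2=(ay)\,s^2t^2 .
\]
Here $(st)^2\in S_2$ by (T2) and closure under powers, and $s^2t^2\in S_2$ by (T1) and (B2). Both lie over $\alpha^2\delta^2$, which acts as $a^2$. So $ay\in(a^2-1)P$, and since $a$ is a unit and $a+1$ is twice an odd number, $y\in(a^2-1)P=2(a-1)P$.

Write $y=(a-1)x$ with $x\in2P$ and put $t'=xt\in S_2$. By \eqref{eq:correct}, $s$ and $t'$ commute. By (T1) and (B1), the subgroup $K_2=\langle s,t'\rangle B_0$ consists of the elements $s^nb$ and $s^nt'b$ with $b\in B_0$. These lie in $S_2$ by closure under powers, (T2) and (B2). The image of $K_2$ contains $\alpha$, $\delta$ and $B$, so it is $A$. This completes the proof of Theorem~\ref{thm:C}.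

\begin{thebibliography}{9}
\bibitem{DF} Guodong Deng and Yun Fan, \emph{Permutation-like Matrix Groups with a Maximal Cycle of Length Power of Two}, arXiv:1603.08184 (2016).
\end{thebibliography}
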